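\title{Removing the zeros of a non-closed 1-form by adding a differential}

\begin{abstract}
Let $M$ be a closed connected manifold of dimension at least two with zero Euler characteristic, and let $\alpha$ be a smooth 1-form on $M$ with $d\alpha\not\equiv0$. We prove that $\alpha+df$ has no zeros for some smooth function $f$, which is a conjecture stated in a paper of Tabachnikov and Tyurina, and that every homotopy class of nowhere-zero 1-forms on $M$ contains a form $\alpha+df$. Averaging along a flow reduces the problem to finding a nowhere-zero vector field whose recurrent points lie on finitely many closed orbits, each with positive integral of $\alpha$. In dimension at least three such a field is built by inserting plugs in the region where $d\alpha\neq0$. On the torus and the Klein bottle it is an explicit field moved by an isotopy.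
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Manifolds, functions, forms and vector fields are smooth ($C^\infty$) unless they are called continuous, and a manifold is \emph{closed} if it is compact and has no boundary.

Let $M$ be a closed connected manifold and $\alpha$ a 1-form on $M$. Adding the differential $df$ of a function changes neither $d\alpha$ nor the integrals of $\alpha$ over closed curves, but it moves the zeros: $\alpha+df$ vanishes at $x$ exactly when $df_x=-\alpha_x$. When can $f$ be chosen so that $\alpha+df$ has no zeros at all?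

There are two immediate obstructions. A nowhere-zero 1-form is dual, in a Riemannian metric, to a nowhere-zero vector field, so the Euler characteristic $\chi(M)$ must vanish by the Poincar\'e--Hopf theorem. And if $\alpha=dg$ is exact, then $\alpha+df=d(g+f)$ vanishes at the maximum of $g+f$. On the circle $\mathbb{R}/\mathbb{Z}$ nothing else can go wrong. If $\alpha=a(t)\,dt$ is not exact, then $c=\int_0^1a\,dt\neq0$, the function $f(t)=ct-\int_0^ta$ is periodic, and $\alpha+df=c\,dt$: the function $f$ replaces $a$ by its average. In higher dimensions, if $\alpha$ is closed, then the forms $\alpha+df$ are all the closed forms in the de Rham class of $\alpha$, and the question concerns that class alone; the answer is negative for the zero class and positive for the class of $dx$ on a torus. The remaining case is the subject of the following conjecture, posed in \cite{TT}.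

\begin{quote}
\emph{Let $M$ be a closed connected manifold with $\chi(M)=0$ and let $\alpha$ be a 1-form on $M$ that is not closed, that is, $d\alpha$ is not identically zero. Then there is a function $f\colon M\to\mathbb{R}$ such that $\alpha+df$ has no zeros.}
\end{quote}

On the circle every 1-form is closed, the hypothesis is to be read as ``$\alpha$ is not exact'', and the computation above settles that case. We prove the conjecture in all other dimensions.

\begin{theorem}\label{thm:A}
Let $M$ be a closed connected manifold with $\dim M\ge2$ and $\chi(M)=0$, and let $\alpha$ be a 1-form on $M$ with $d\alpha\not\equiv0$. Then there is $f\in C^\infty(M)$ such that $\alpha+df$ has no zeros.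
\end{theorem}

Call two nowhere-zero 1-forms, or two nowhere-zero vector fields, \emph{homotopic} if they are joined by a continuous family of continuous nowhere-zero ones.

\begin{theorem}\label{thm:B}
Under the hypotheses of Theorem~\ref{thm:A}, every homotopy class of nowhere-zero 1-forms on $M$ contains a form $\alpha+df$ with $f\in C^\infty(M)$.
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}, because $M$ carries a nowhere-zero field (Lemma~\ref{lem:gradient}(a)). We keep the two apart because the proof of Theorem~\ref{thm:A} needs neither Section~\ref{sec:classes} nor the theorem of Phillips \cite{Ph} that enters Theorem~\ref{thm:B} in dimension at least three. The analogue of Theorem~\ref{thm:B} fails on the circle, where the sign of $\int\alpha$ singles out one of the two classes. On $S^3$, where every closed 1-form is exact, Theorem~\ref{thm:A} gives a dichotomy: some $\alpha+df$ has no zeros if and only if $d\alpha\not\equiv0$. Connectedness cannot be dropped, since $\alpha$ could vanish on one component.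

The hypothesis $d\alpha\not\equiv0$ looks weak. It carries no lower bound, but none can matter: $\alpha+df$ and $c\alpha+d(cf)$ have the same zeros for $c\neq0$. More seriously, $\alpha$ may vanish outside a small ball $B$. Then $f$ has no critical point outside $B$, and inside $B$ the form $\alpha$ must compensate for all the critical points that the topology of $M$ forces on $f$. It is not apparent how to solve for $f$ directly.

We pass instead to a dual object. If $\beta=\alpha+df$ has no zeros, there is a vector field $X$ with $\beta(X)>0$ everywhere, and then $\int_\gamma\alpha=\int_\gamma\beta>0$ for every closed orbit $\gamma$ of $X$. Section~\ref{sec:criterion} proves a converse: if all the recurrence of a field $X$ sits on finitely many closed orbits and $\alpha$ has positive integral over each of them, then averaging $\alpha(X)$ along the flow, as on the circle, produces $f$ with $(\alpha+df)(X)>0$. The problem becomes one of constructing flows, and there $d\alpha\neq0$ is the right hypothesis: by Stokes' theorem a small circle near a point where $d\alpha\neq0$, suitably placed and oriented, has positive integral.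

In dimension $n\ge3$ we build a field all of whose recurrence lies on such small circles (Section~\ref{sec:high}). On a surface this is impossible, because a field has index $1$ along a closed orbit that bounds a disk and so has a zero in the disk. The closed orbits must then go around the surface, and the signs of the integrals have to be arranged by other means. For Theorem~\ref{thm:A} one orbit is enough and either sign will do (Section~\ref{sec:surfaces}); this is the simplest instance of the method, and we treat it first. For Theorem~\ref{thm:B} we use many parallel orbits of alternating directions (Section~\ref{sec:classes}).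

\section{Averaging along a flow}\label{sec:criterion}

From now on $M$ and $\alpha$ are as in Theorem~\ref{thm:A}, $n=\dim M$, and a Riemannian metric on $M$ is fixed. We write $X^\flat$ for the 1-form dual to a field $X$ and $\beta^\sharp$ for the field dual to a form $\beta$. The group of diffeomorphisms of $M$ that are smoothly isotopic to the identity is denoted by $\operatorname{Diff}_0(M)$. If $\psi_s$ is an isotopy from the identity to $\psi$, the family $(\psi_s)_*X$ shows that $\psi_*X$ is homotopic to $X$.

\subsection{Positive fields}

Call a field $X$ on $M$ \emph{$\alpha$-positive} if there is $f\in C^\infty(M)$ with $(\alpha+df)(X)>0$ everywhere. We use three properties of this notion.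
\begin{enumerate}
\item[(P1)] If $(\alpha+df)(X)>0$, then $\alpha+df$ has no zeros and is homotopic to $X^\flat$, because the forms $(1-s)(\alpha+df)+sX^\flat$, $0\le s\le1$, are all positive on $X$.
\item[(P2)] For a diffeomorphism $\psi$ of $M$, if $X$ is $\psi^*\alpha$-positive, then $\psi_*X$ is $\alpha$-positive: $(\alpha+d(f\circ\psi^{-1}))(\psi_*X)=\big((\psi^*\alpha+df)(X)\big)\circ\psi^{-1}$.
\item[(P3)] If $X$ is $(-\alpha)$-positive, then $-X$ is $\alpha$-positive: $(\alpha-df)(-X)=(-\alpha+df)(X)$.
\end{enumerate}
The map $X\mapsto X^\flat$ identifies homotopy classes of nowhere-zero fields with those of nowhere-zero forms. By (P1), Theorem~\ref{thm:A} follows once we find one $\alpha$-positive field, and Theorem~\ref{thm:B} follows once we find one in each homotopy class of nowhere-zero fields. By (P2), in either task $\alpha$ may be replaced by $\psi^*\alpha$ for any $\psi\in\operatorname{Diff}_0(M)$.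

Let $\varphi_t$ be the flow of $X$. A Borel probability measure $\mu$ on $M$ is \emph{invariant} if $\int h\circ\varphi_t\,d\mu=\int h\,d\mu$ for all continuous $h$ and all $t$. Differentiating in $t$ gives $\int df(X)\,d\mu=0$ for smooth $f$, so an $\alpha$-positive field satisfies $\int\alpha(X)\,d\mu>0$ for every invariant $\mu$. This necessary condition is also sufficient.

\begin{lemma}\label{lem:average}
If $\int\alpha(X)\,d\mu>0$ for every invariant Borel probability measure $\mu$, then $X$ is $\alpha$-positive.
\end{lemma}

\begin{proof}
Put $a=\alpha(X)$ and $a_T(x)=\frac1T\int_0^Ta(\varphi_tx)\,dt$ for $T>0$.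

First, $a_T>0$ on $M$ for some $T$. Otherwise for each integer $m\ge1$ there is $x_m$ with $a_m(x_m)\le0$. Let $\mu_m$ be the probability measure defined by $\int h\,d\mu_m=\frac1m\int_0^mh(\varphi_tx_m)\,dt$. Since $M$ is compact, a subsequence converges weak-$*$ to a Borel probability measure $\mu$, meaning that the integrals of every continuous function converge. For continuous $h$,
\[
\Big|\int h\circ\varphi_s\,d\mu_m-\int h\,d\mu_m\Big|=\frac1m\Big|\int_s^{m+s}h(\varphi_tx_m)\,dt-\int_0^mh(\varphi_tx_m)\,dt\Big|\le\frac{2|s|\max|h|}{m},
\]
so $\mu$ is invariant. But $\int a\,d\mu$ is a limit of the numbers $a_m(x_m)\le0$, contrary to the hypothesis.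

Second, $a_T-a$ is the derivative of a function along $X$. Let $f(x)=\frac1T\int_0^T(T-t)\,a(\varphi_tx)\,dt$, a smooth function. Since $X(a\circ\varphi_t)(x)=\frac{d}{dt}a(\varphi_tx)$, integration by parts gives
\[
df(X)(x)=\frac1T\int_0^T(T-t)\,\frac{d}{dt}a(\varphi_tx)\,dt=-a(x)+a_T(x).
\]
Hence $(\alpha+df)(X)=a_T>0$.
\end{proof}

\subsection{Recurrence}

Invariant measures are hard to list in general, but they live on the recurrent points. The \emph{$\omega$-limit set} $\omega(x)$ consists of the limits of the sequences $\varphi_{t_k}(x)$ with $t_k\to+\infty$; it is invariant under the flow. The point $x$ is \emph{recurrent} if $x\in\omega(x)$. The Poincar\'e recurrence theorem states that if a homeomorphism $\varphi$ of a compact metric space preserves a Borel probability measure $\mu$, then $\mu$-almost every $x$ is the limit of $\varphi^{k_l}(x)$ for some integers $k_l\to\infty$.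

\begin{proposition}\label{prop:criterion}
Let $X$ be a nowhere-zero field on $M$ and let $\gamma_1,\dots,\gamma_m$ be distinct closed orbits of $X$, oriented by $X$, such that
\begin{enumerate}
\item[(i)] every recurrent point of $X$ lies on $\gamma_1\cup\dots\cup\gamma_m$;
\item[(ii)] $\int_{\gamma_i}\alpha>0$ for all $i$.
\end{enumerate}
Then $X$ is $\alpha$-positive. More generally, if \textup{(i)} holds and $\psi\in\operatorname{Diff}_0(M)$ satisfies $\int_{\psi(\gamma_i)}\alpha>0$ for all $i$, then $\psi_*X$ is $\alpha$-positive and homotopic to $X$.
\end{proposition}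

\begin{proof}
Let $\mu$ be an invariant probability measure. By the recurrence theorem for $\varphi_1$, almost every point is recurrent, so the numbers $c_i=\mu(\gamma_i)\ge0$ have sum $1$. If $T_i$ is the period of $\gamma_i$ and $x_i\in\gamma_i$, the map $t\mapsto\varphi_t(x_i)$ identifies $\gamma_i$ with $\mathbb{R}/T_i\mathbb{Z}$ and the flow with the translations. A finite translation-invariant Borel measure on a circle is a multiple of Lebesgue measure, so $\mu|_{\gamma_i}=c_i\,dt/T_i$ and
\[
\int\alpha(X)\,d\mu=\sum_i\frac{c_i}{T_i}\int_0^{T_i}\alpha(X)(\varphi_tx_i)\,dt=\sum_i\frac{c_i}{T_i}\int_{\gamma_i}\alpha>0 .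
\]
Lemma~\ref{lem:average} gives the first statement. For the second, apply the first to the form $\psi^*\alpha$, whose integral over $\gamma_i$ is $\int_{\psi(\gamma_i)}\alpha$, and use (P2).
\end{proof}

Condition (i) will always be verified through the following observation.

\begin{lemma}\label{lem:monotone}
Let $x$ be a recurrent point whose forward orbit $\{\varphi_t(x):t\ge0\}$ lies in a set $A$, and let $h\colon A\to\mathbb{R}$ be continuous. If $t\mapsto h(\varphi_tx)$ is monotone on $[0,\infty)$, then it is constant.
\end{lemma}

\begin{proof}
We have $h(\varphi_{t_k}x)\to h(x)$ for some $t_k\to\infty$, and a monotone function on $[0,\infty)$ whose values at the $t_k$ tend to its value at $0$ is constant.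
\end{proof}

The diffeomorphisms $\psi$ will come from the \emph{isotopy extension theorem}: let $S$ be a closed manifold, possibly disconnected or of dimension zero, let $Q$ be a manifold without boundary, and let $\iota_s\colon S\to Q$, $0\le s\le1$, be a smooth family of embeddings; then there is a smooth family of diffeomorphisms $\psi_s$ of $Q$, all equal to the identity outside a fixed compact set, with $\psi_0=\mathrm{id}$ and $\psi_s\circ\iota_0=\iota_s$. One consequence is used twice: an element of $\operatorname{Diff}_0(M)$ can carry a given point to any other point, and a given finite set into a given nonempty open set. Indeed, move the points one at a time along smooth paths that avoid the other points; such paths exist because $M$ minus a finite set is connected when $n\ge2$.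

\section{Surfaces: one closed orbit}\label{sec:surfaces}

By the classification of surfaces, a closed connected surface with $\chi=0$ is the torus or the Klein bottle. We write both as quotients of the $(x,y)$-plane: $T^2=\mathbb{R}^2/\mathbb{Z}^2$, and $K$ is the quotient by the group generated by $(x,y)\mapsto(x,y+1)$ and
\[
\tau(x,y)=(x+1,-y),
\]
whose elements are the maps $(x,y)\mapsto(x+l,(-1)^ly+m)$ with $l,m\in\mathbb{Z}$. Since $\tau$ preserves $\partial_x$ and reverses $\partial_y$, a field $u\,\partial_x+v\,\partial_y$ on the plane descends to $K$ exactly when $u,v$ are 1-periodic in $y$ and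
\begin{equation}\label{eq:descend}
u(x+1,-y)=u(x,y),\qquad v(x+1,-y)=-v(x,y).
\end{equation}
Let $\Gamma$ be the image of the line $x=0$, an embedded circle oriented by $\partial_y$, and let
\[
X=\sin^2(\pi x)\,\partial_x+\partial_y\ \text{ on }T^2,\qquad X=\sin^2(\pi x)\,\partial_x+\cos(\pi x)\,\partial_y\ \text{ on }K.
\]
The second field satisfies \eqref{eq:descend} because $\cos\pi(x+1)=-\cos\pi x$.

\begin{lemma}\label{lem:onefield}
On both surfaces $X$ is nowhere zero, $\Gamma$ is a closed orbit oriented by $X$, every recurrent point of $X$ or of $-X$ lies on $\Gamma$, and $X$ is homotopic to $\partial_x$.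
\end{lemma}

\begin{proof}
The $\partial_x$-component of $X$ is positive off $\Gamma$, and $X=\partial_y$ on the line $x=0$. This gives the first two statements, and it shows that $(1-s)X+s\,\partial_x$ is nowhere zero for $0\le s\le1$. The complement of the orbit $\Gamma$ is invariant, and on it the fractional part of $x$ is a continuous function with values in $(0,1)$ whose derivative along $\pm X$ is $\pm\sin^2(\pi x)\neq0$. By Lemma~\ref{lem:monotone} no point off $\Gamma$ is recurrent.
\end{proof}

\begin{example}\label{ex:torus}
Let $\alpha=\cos(2\pi x)\,dy$ on $T^2$. It vanishes on the circles $x=\frac14$ and $x=\frac34$, and $\alpha(X)=\cos2\pi x$ is negative between them, but $\int_\Gamma\alpha=1$, so $X$ is $\alpha$-positive by Proposition~\ref{prop:criterion}. To see this by hand, look for $f=f(x)$. We need a function $f'$ of mean zero with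
\[
(\alpha+df)(X)=f'(x)\sin^2(\pi x)+\cos2\pi x>0,
\]
that is, $f'>-\cos(2\pi x)/\sin^2(\pi x)$ on $(0,1)$. The function $f'$ has to be positive on $[\frac14,\frac34]$, and it can pay for this near $\Gamma$, where the lower bound has integral $-\infty$. The divergence expresses the fact that an orbit spends infinite time $\int dx/\sin^2(\pi x)$ near $\Gamma$, where $\alpha(X)>0$. Explicitly, take $f'=-2\cos2\pi x-\frac12\cos4\pi x$ and put $S=\sin^2(\pi x)\in[0,1]$. Then $\cos2\pi x=1-2S$ and $\cos4\pi x=2(1-2S)^2-1$, so
\[
(\alpha+df)(X)=-2S(1-2S)-S(1-2S)^2+\tfrac S2+(1-2S)=(1-S)(1-2S)^2+\tfrac S2>0 .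
\]
\end{example}

For a general $\alpha$ the integral over $\Gamma$ may vanish. Here the hypothesis $d\alpha\not\equiv0$ enters: pushing a curve across a small region changes the integral by the flux of $d\alpha$ through that region.

\begin{lemma}\label{lem:nudge}
Let $\gamma$ be an oriented embedded closed curve in the surface $M$ and let $C\in\mathbb{R}$.
\begin{enumerate}
\item[(a)] If $\gamma$ passes through a point $z_0$ with $d\alpha_{z_0}\neq0$ and $\int_\gamma\alpha=C$, then there is $\psi\in\operatorname{Diff}_0(M)$, supported in any given neighborhood of $z_0$, with $\int_{\psi(\gamma)}\alpha\neq C$.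
\item[(b)] In any case there is $\psi\in\operatorname{Diff}_0(M)$ with $\int_{\psi(\gamma)}\alpha\neq C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose a chart $(a,b)\in(-1,1)^2$ centered at $z_0$, inside the given neighborhood, which meets $\gamma$ in $\{b=0\}$ and in which $d\alpha=w\,da\wedge db$ with $w$ nowhere zero, hence of constant sign. Let $\lambda$ and $h$ be functions with compact support in $(-1,1)$ such that $\lambda(0)=1$, $h\ge0$, $h\not\equiv0$ and $\max h\cdot\max|\lambda'|<1$. The maps $\psi_s(a,b)=(a,b+sh(a)\lambda(b))$, $0\le s\le1$, are increasing in $b$ and equal the identity outside a compact subset of the chart, so they extend by the identity to diffeomorphisms of $M$. The map $\psi=\psi_1$ replaces the segment $b=0$ by the graph $b=h(a)$, and by Green's theorem the integral of $\alpha$ changes by $\pm\iint_{0<b<h(a)}w\,da\,db\neq0$.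

(b) Carry a point of $\gamma$ to a point $z_0$ with $d\alpha_{z_0}\neq0$ by some $\psi'\in\operatorname{Diff}_0(M)$. If $\int_{\psi'(\gamma)}\alpha\neq C$ we are done, and otherwise we apply (a) to $\psi'(\gamma)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=2$]
By Lemma~\ref{lem:nudge}(b) there is $\psi\in\operatorname{Diff}_0(M)$ with $\int_{\psi(\Gamma)}\alpha\neq0$. If the integral is positive, Proposition~\ref{prop:criterion} and Lemma~\ref{lem:onefield} show that $\psi_*X$ is $\alpha$-positive. If it is negative, they show the same for $-\psi_*X$, since $-X$ orients $\Gamma$ in the opposite way.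
\end{proof}

\section{Dimension at least three: plugs}\label{sec:high}

Let $n\ge3$. Fix an open coordinate ball $U\subset M$ at every point of which $d\alpha\neq0$, and a closed ball $B\subset U$ that is round in the coordinates of $U$. We control the integrals of $\alpha$ only over small circles in $U$, so all recurrence has to be brought there. This is done in two steps. First we find a field $X_1$ all of whose orbits keep returning to $B$. Then we change $X_1$ inside finitely many thin flow boxes in $U$, so that every orbit is eventually caught in one box and the only recurrence in a box is on two circles.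

\subsection{A field whose orbits all return to the ball}

An orbit cannot stay forever in a compact region where a function increases along the field at a definite rate. So we want a field that is a gradient outside $B$.

\begin{lemma}\label{lem:gradient}
\begin{enumerate}
\item[(a)] There are a nowhere-zero field $X_1$ on $M$ and a function $f_0$ on a neighborhood of $M\setminus\operatorname{int}B$ with $df_0(X_1)>0$ on $M\setminus\operatorname{int}B$.
\item[(b)] Such an $X_1$ exists in every homotopy class of nowhere-zero fields.
\end{enumerate}
For such a field, every forward orbit meets $B$ at arbitrarily large times.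
\end{lemma}

The proof of (a) uses the following standard facts. The index of an isolated zero of a field $Y$ is the degree of the map $Y/|Y|$, computed in a chart, from a small sphere around the zero to $S^{n-1}$. If $Y$ has finitely many zeros in the interior of a closed coordinate ball and none on its boundary, the degree of $Y/|Y|$ on the boundary sphere is the sum of their indices. The sum of the indices of all zeros of a field with finitely many zeros on $M$ is $\chi(M)$ (Poincar\'e--Hopf). A continuous map $S^{n-1}\to S^{n-1}$ of degree zero is homotopic to a constant (Hopf).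

The proof of (b) uses the theorem of Phillips \cite{Ph}. Let $V$ be a connected non-compact manifold, $\operatorname{Sub}(V,\mathbb{R})$ the space of functions $V\to\mathbb{R}$ without critical points, and $\operatorname{Epi}(TV,T\mathbb{R})$ the space of continuous bundle maps $TV\to T\mathbb{R}$ that are linear and onto on each fiber, with the compact-open topologies. The theorem says that the differential $d\colon\operatorname{Sub}(V,\mathbb{R})\to\operatorname{Epi}(TV,T\mathbb{R})$ is a weak homotopy equivalence. An element of the target is a pair consisting of a continuous function and a continuous nowhere-zero 1-form on $V$. We use only surjectivity on path components: \emph{for every nowhere-zero 1-form $\beta_0$ on $V$ there are a function $f_0$ on $V$ and a family $\beta_s$, $0\le s\le1$, of nowhere-zero 1-forms, continuous jointly in $s$ and the point, with $\beta_1=df_0$.}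

\begin{proof}[Proof of Lemma~\ref{lem:gradient}]
In both parts we first construct a continuous nowhere-zero field $Y$ that equals a gradient $\nabla f_0=(df_0)^\sharp$ on an open set $O\supset M\setminus\operatorname{int}B$.

(a) Take a Morse function $g$ on $M$. Its critical points are nondegenerate, hence isolated, hence finite in number. Let $B'\subset\operatorname{int}B$ be a concentric closed ball, let $\psi\in\operatorname{Diff}_0(M)$ carry the critical points into $\operatorname{int}B'$, and put $f_0=g\circ\psi^{-1}$. All zeros of $\nabla f_0$ lie in $\operatorname{int}B'$. In the coordinates of $U$ the map $\nabla f_0/|\nabla f_0|\colon\partial B'\to S^{n-1}$ therefore has degree $\chi(M)=0$. By Hopf's theorem $\nabla f_0\colon\partial B'\to\mathbb{R}^n\setminus\{0\}$ is homotopic to a constant, so it extends to a continuous map $B'\to\mathbb{R}^n\setminus\{0\}$. Let $Y$ be this extension on $B'$ and $\nabla f_0$ elsewhere, and let $O=M\setminus B'$.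

(b) Let $X_0$ be a nowhere-zero field in the given class. Fix $o\in\operatorname{int}B$ and apply Phillips' theorem to the connected non-compact manifold $V=M\setminus\{o\}$ and the form $\beta_0=X_0^\flat|_V$. Put $Y_s=\beta_s^\sharp$, so that $Y_0=X_0$ and $Y_1=\nabla f_0$ on $V$. We have no control of $Y_s$ near $o$, so we stop the homotopy there. Let $c\colon M\to[0,1]$ equal $1$ on an open set $O\supset M\setminus\operatorname{int}B$ and $0$ near $o$. For $r\in[0,1]$ the field $x\mapsto Y_{rc(x)}(x)$ equals $X_0$ near $o$, so it extends to a continuous nowhere-zero field on $M$ that depends continuously on $r$. At $r=0$ it is $X_0$. At $r=1$ it is a field $Y$ homotopic to $X_0$ and equal to $\nabla f_0$ on $O$.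

\emph{Smoothing.} Choose $\lambda\colon M\to[0,1]$ with support in $O$ and equal to $1$ near $M\setminus\operatorname{int}B$, and a smooth field $Y'$ with $|Y'-Y|<\min|Y|$. The field $X_1=\lambda Y+(1-\lambda)Y'$ is smooth, because $Y$ is smooth on $O$, and $|X_1-Y|=(1-\lambda)|Y'-Y|<\min|Y|$. Hence the fields $(1-s)Y+sX_1$ are nowhere zero, so $X_1$ is nowhere zero and homotopic to $Y$. Near $M\setminus\operatorname{int}B$ we have $X_1=\nabla f_0$ and $df_0(X_1)=|X_1|^2>0$.

\emph{Returns.} On the compact set $M\setminus\operatorname{int}B$ the function $f_0$ is bounded and $df_0(X_1)$ has a positive lower bound. Along an orbit that avoided $B$ from some time on, $f_0$ would grow at least linearly.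
\end{proof}

\subsection{The plug}

A plug is a field on a box $D\times[-1,1]$ that agrees with the vertical field $\partial_z$ near the boundary, so that it can be substituted for $X_1$ in a flow box. We ask two things of it. It should trap an open set of the orbits that enter at the bottom. And it should release every other orbit exactly above the point where it entered. The second property is what makes several plugs work together: an orbit that has not been trapped continues along the old orbit of $X_1$, for which we know the future. It is obtained by making the upper half of the plug the mirror image of the lower half.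

Let $D\subset\mathbb{R}^{n-1}$ be the closed unit disk, $P=D\times[-1,1]\subset\mathbb{R}^n$ with last coordinate $z$, and $Q=\operatorname{int}P$. Since $n-1\ge2$, the disk $D$ contains a circle. A neighborhood $N$ of the circle of radius $\frac12$ in the plane of the first two coordinates is the image of
\[
(\theta,y)\mapsto\Big(\big(\tfrac12+\tfrac{y_1}8\big)\cos\theta,\ \big(\tfrac12+\tfrac{y_1}8\big)\sin\theta,\ \tfrac{y_2}8,\dots,\tfrac{y_{n-2}}8\Big),
\]
where $\theta\in\mathbb{R}/2\pi\mathbb{Z}$, $y\in\mathbb{R}^{n-2}$ and $|y|\le2$. This map is an embedding, as $\frac12+\frac{y_1}8\ge\frac14$, and its image lies in $\operatorname{int}D$, as the squared norm is $\frac14+\frac{y_1}8+\frac{|y|^2}{64}\le\frac9{16}$. We use $(\theta,y)$ as coordinates on $N$ and put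
\[
W=\{|y|<1\}\subset D,\qquad K_\pm=\{|y|\le1,\ z=\pm\tfrac12\},\qquad\Gamma_\pm=\{y=0,\ z=\pm\tfrac12\}.
\]
Let $\rho\colon D\to[0,1]$ be a function of $y$ on $N$ that equals $1$ exactly where $|y|\le1$ and vanishes where $|y|\ge\frac32$ and off $N$. Let $\sigma\colon[-1,1]\to[0,1]$ be even, supported in $\frac14\le|z|\le\frac34$, and equal to $1$ exactly at $z=\pm\frac12$. Put $\zeta(z)=-\operatorname{sgn}(z)\,\sigma(z)$, a smooth odd function with $\zeta\ge0$ for $z\le0$ and $\zeta(\mp\frac12)=\pm1$. With $E=\partial_\theta-\sum_iy_i\,\partial_{y_i}$, which rotates along the circle and contracts toward it, define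
\[
Z=(1-\rho\sigma)\,\partial_z+\rho\,\zeta\,E .
\]
The vertical component $1-\rho\sigma$ is nonnegative and vanishes exactly on $K_-\cup K_+$, and $Z=E$ on $K_-$, $Z=-E$ on $K_+$. Figure~\ref{fig:plug} shows the orbits for $n=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25,>=stealth]
\draw[gray] (-2,-2) rectangle (2,2);
\draw[gray,dashed] (-2,0)--(2,0) node[right,black] {$z=0$};
\draw[very thick] (-1,-1)--(1,-1);
\draw[very thick] (-1,1)--(1,1);
\draw[very thick,->] (-1,-1)--(-0.45,-1);
\draw[very thick,->] (1,-1)--(0.45,-1);
\draw[very thick,->] (0,1)--(-0.65,1);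
\draw[very thick,->] (0,1)--(0.65,1);
\fill (0,-1) circle (0.06) node[above] {$\Gamma_-$};
\fill (0,1) circle (0.06) node[below] {$\Gamma_+$};
\node[left] at (-1,-1) {$K_-$};
\node[left] at (-1,1) {$K_+$};
\draw[->] (0.7,-2)--(0.7,-1.5) .. controls (0.7,-1.2) and (0.45,-1.12) .. (0.14,-1.08);
\draw[->] (-0.7,-2)--(-0.7,-1.5) .. controls (-0.7,-1.2) and (-0.45,-1.12) .. (-0.14,-1.08);
\draw[->] (0,-2)--(0,-1.15);
\draw[->] (1.42,-2)--(1.42,-1.5) .. controls (1.42,-1.1) and (1.2,-0.9) .. (1.2,-0.5)--(1.2,0.5) .. controls (1.2,0.9) and (1.42,1.1) .. (1.42,1.5)--(1.42,2);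
\draw[->] (1.75,-2)--(1.75,2);
\draw[|-|] (-1,-2.15)--(1,-2.15) node[midway,below] {$W$};
\node[right] at (2,-2) {$z=-1$};
\node[right] at (2,2) {$z=1$};
\end{tikzpicture}
\caption{The plug for $n=3$, schematically. Orbits in the solid torus $N\times[-1,1]$ are projected to the plane of $y$ (horizontal) and $z$ (vertical), forgetting the angle $\theta$. The vertical speed vanishes exactly on the annuli $K_\pm$, whose core circles $\Gamma_\pm$ are closed orbits. Orbits that enter through $W$ never pass the level of $K_-$. An orbit that crosses the plug is symmetric in $z=0$ and leaves above its point of entry.}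
\label{fig:plug}
\end{figure}

\begin{lemma}\label{lem:plug}
The field $Z$ has the following properties.
\begin{enumerate}
\item[(a)] It is nowhere zero, it equals $\partial_z$ outside a compact subset $L$ of $Q$, and it is homotopic to $\partial_z$ through nowhere-zero fields equal to $\partial_z$ outside $L$. The circles $\Gamma_-$ and $\Gamma_+$ are closed orbits, directed by $\partial_\theta$ and $-\partial_\theta$.
\item[(b)] \emph{Trapping.} For $u\in W$ the forward orbit of $(u,-1)$ stays in $P$ forever.
\item[(c)] \emph{Matching.} For $u\in D$, if the forward orbit of $(u,-1)$ does not stay in $P$ forever, then it reaches $(u,1)$ in finite time.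
\item[(d)] \emph{Recurrence.} A recurrent point whose forward orbit stays in $P$ lies on $\Gamma_-\cup\Gamma_+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Off $K_\pm$ the vertical component is positive, and on $K_\pm$ the $\partial_\theta$-component is $\mp1$. Take $L=\{|y|\le\frac32,\ \frac14\le|z|\le\frac34\}$, outside which $\rho\sigma=\rho\zeta=0$. The field $(1-s)Z+s\,\partial_z$ has vertical component at least $s$, so it is nowhere zero for $0\le s\le1$. On $\Gamma_\mp$ we have $Z=\pm\partial_\theta$.

(b) Along the orbit $\dot z\ge0$, and as long as $z\le0$ we have $\frac{d}{dt}|y|^2=-2\rho\zeta|y|^2\le0$, so $|y|<1$. To reach a level $z>-\frac12$ the orbit would first have to reach $z=-\frac12$, at a point $(\theta,y,-\frac12)$ with $|y|<1$, which lies in $K_-$. But the curve $(\theta+t,e^{-t}y,-\frac12)$, $t\ge0$, stays in $K_-$ and is an integral curve of $E=Z$ there, so it is the continuation of the orbit. Thus the orbit never leaves the compact set $\{|y|\le1,\ -1\le z\le-\frac12\}$.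

(c) Let $c$ be the orbit, $c(0)=(u,-1)$. The side $\partial D\times[-1,1]$ is a union of vertical orbits and $\dot z\ge0$, so $c$ can leave $P$ only through the top $z=1$. Hence $c(T)$ lies in $\{z=0\}$ for some $T>0$. The reflection $R(u,z)=(u,-z)$ reverses $\partial_z$ and preserves $E$; since $\sigma$ is even and $\zeta$ is odd, $R_*Z=-Z$. Therefore $t\mapsto R(c(2T-t))$, $T\le t\le2T$, is an integral curve of $Z$. It agrees with $c$ at $t=T$, so $c(2T)=R(c(0))=(u,1)$.

(d) By Lemma~\ref{lem:monotone}, $z$ is constant on the forward orbit. So $1-\rho\sigma=0$ along it, and it stays in $K_-$ or in $K_+$. There $|y(t)|=|y(0)|e^{-t}$ or $|y(t)|=|y(0)|e^{t}$; by Lemma~\ref{lem:monotone} again $|y|$ is constant, which forces $y=0$.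
\end{proof}

\subsection{Turning the circles}

The mirror symmetry has a price: $\Gamma_-$ and $\Gamma_+$ are parallel circles traversed in opposite directions, and for a form such as $x_1\,dx_2$ their integrals are opposite. We repair this by a diffeomorphism of the plug that moves the two circles independently. In $\mathbb{R}^n$ with $n\ge3$ a round circle can be turned over by a rotation, so both signs can be made positive.

\begin{lemma}\label{lem:turn}
Let $\beta$ be a 1-form on $P$ with $d\beta\neq0$ at some point of $Q$. There is a diffeomorphism $\Phi$ of $P$, isotopic to the identity through diffeomorphisms supported in a fixed compact subset of $Q$, such that $\int_{\Phi(\Gamma_-)}\beta>0$ and $\int_{\Phi(\Gamma_+)}\beta>0$, where $\Gamma_\pm$ are oriented by $Z$.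
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_n$ be the standard basis of $\mathbb{R}^n$. For $m\in\mathbb{R}^n$, $r>0$ and an orthonormal pair $(e,e')$, let $C(m,r;e,e')$ be the oriented circle $t\mapsto m+r(\cos t\;e+\sin t\;e')$. With $o_\pm=(0,\pm\frac12)$ we have $\Gamma_-=C(o_-,\frac12;e_1,e_2)$ and $\Gamma_+=C(o_+,\frac12;e_1,-e_2)$.

\emph{The targets.} Let $d\beta_q\neq0$, $q\in Q$. Then $d\beta_q(e_a,e_b)>0$ for some ordered pair $a\neq b$, and $d\beta(e_a,e_b)>0$ on an open ball $G\subset Q$ around $q$. Choose distinct points $q_\pm\in G$ with $q_+\neq o_-$. For all small $r$ the flat disks bounded by $C_\pm=C(q_\pm,r;e_a,e_b)$ lie in $G$, and $\int_{C_\pm}\beta>0$ by Stokes' theorem.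

\emph{The paths of the centers.} The sets $Q\setminus\{o_-\}$ and $Q\setminus\{q_+\}$ are open and connected. Move $m_+$ from $o_+$ to $q_+$ along a smooth path in the first while $m_-=o_-$ is at rest, and then move $m_-$ from $o_-$ to $q_-$ along a smooth path in the second while $m_+=q_+$ is at rest. Then $m_+\neq m_-$ throughout. Fix $r$ as above and so small that $2r<\min|m_+-m_-|$ and $r$ is less than the distance from the paths to $\partial P$; in particular $r<\frac12$.

\emph{The rotations.} Two orthonormal pairs in $\mathbb{R}^n$ are related by an element of $SO(n)$: complete both to orthonormal bases and, if the orientations differ, change the sign of a third vector, which exists since $n\ge3$. As $SO(n)$ is a connected Lie group, there are smooth paths in it from the identity to elements that carry $(e_1,e_2)$, respectively $(e_1,-e_2)$, to $(e_a,e_b)$.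

\emph{The isotopy.} Shrink $\Gamma_\pm$ concentrically to radius $r$; they stay in $Q$ and in the different hyperplanes $z=\pm\frac12$. Translate them along the paths $m_+$ and then $m_-$. Finally rotate them about their centers to $C_\pm$. After the shrinking the two circles always lie in the closed balls of radius $r$ about $m_\pm$, which are disjoint and contained in $Q$. Reparametrizing each stage so that it is stationary near its ends, we get a smooth family of embeddings $S^1\sqcup S^1\to Q$ from $\Gamma_-\sqcup\Gamma_+$ to $C_-\sqcup C_+$, respecting the parametrizations. The isotopy extension theorem in $Q$ gives $\Phi$.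
\end{proof}

\subsection{Placing the plugs}

Let $X_1$ be as in Lemma~\ref{lem:gradient}, with flow $\varphi_t$. A plug traps only the orbits that enter through $W$, a proper part of its base, so we need several plugs whose sets $W$ together meet all orbits. Their shadows along the flow must overlap, while the plugs themselves must be disjoint. We achieve this by placing their bases at different heights along the flow.

\begin{lemma}\label{lem:place}
There are $\eta>0$ and finitely many maps $h_j$, each a diffeomorphism of a neighborhood of $D\times[-2,2]$ in $\mathbb{R}^n$ onto an open subset of $U$, such that $(h_j)_*\partial_z=\eta X_1$, the sets $h_j(D\times[-2,2])$ are pairwise disjoint, and every forward orbit of $X_1$ meets $\bigcup_jh_j(W\times\{0\})$ at arbitrarily large times.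
\end{lemma}

\begin{proof}
\emph{Flow boxes.} Since $X_1$ is nowhere zero, the inverse function theorem gives for each $b\in B$ an embedded open $(n-1)$-disk $\Sigma_b\ni b$ and $\delta_b>0$ such that $(u,t)\mapsto\varphi_t(u)$ is a diffeomorphism of $\Sigma_b\times(-\delta_b,\delta_b)$ onto an open subset of $U$. Let $N_b\subset\Sigma_b$ be a compact neighborhood of $b$ in $\Sigma_b$. The open sets $\{\varphi_t(u):u\in\operatorname{int}N_b,\ |t|<\delta_b\}$ cover $B$. Let $\Sigma_i,N_i,\delta_i$, $1\le i\le k$, belong to a finite subcover, and let $\delta=\min\delta_i$. Every point of $B$ is within flow time $\max\delta_i$ of $\bigcup N_i$, so by Lemma~\ref{lem:gradient} every forward orbit meets $\bigcup N_i$ at arbitrarily large times.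

\emph{Disks.} By a \emph{level disk} we mean a map $e=\varphi_t\circ\epsilon$, where $|t|<\delta$ and $\epsilon$ is a diffeomorphism of a neighborhood of $D$ in $\mathbb{R}^{n-1}$ onto an open subset of some $\Sigma_i$. A family of level disks \emph{serves} $N_i$ if for each $q\in N_i$ there are $|t|<\delta$ and a member $e$ with $\varphi_t(q)\in e(W)$. We construct, by induction on $i$ and starting from the empty family, a finite family $\mathcal{E}$ of level disks with pairwise disjoint images $e(D)$ that serves $N_1,\dots,N_i$.

Suppose $\mathcal{E}$ serves $N_1,\dots,N_{i-1}$, let $A$ be the union of the sets $e(D)$, $e\in\mathcal{E}$, which is compact, and let $q\in N_i$. Each $e(D)$ lies in one level $\{t=\mathrm{const}\}$ of a flow box, and the time coordinate of the box increases with unit speed along orbits, so the times $t$ with $\varphi_t(q)\in e(D)$ form a set of isolated points, which is countable. Hence $\varphi_t(q)\notin A$ for some $t\in(-\delta,\delta)$, and since $A$ is closed there are an open interval $I_q\subset(-\delta,\delta)$ and a neighborhood $O_q$ of $q$ in $\Sigma_i$ with $\varphi_t(O_q)\cap A=\emptyset$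 for all $t\in I_q$. In a chart of $\Sigma_i$ at $q$, a homothety of small ratio followed by a translation gives $\epsilon_q$ with $\epsilon_q(D)\subset O_q$ and $q\in\epsilon_q(W)$. The sets $\epsilon_q(W)$ are open in $\Sigma_i$, so finitely many of them, $\epsilon_{q_l}(W)$, cover $N_i$. Pick pairwise distinct $t_l\in I_{q_l}$ and add the level disks $\varphi_{t_l}\circ\epsilon_{q_l}$ to $\mathcal{E}$. Their images avoid $A$, and they avoid each other because they lie in different levels of the flow box of $\Sigma_i$. The new family serves $N_1,\dots,N_i$.

\emph{Thickening.} Let $e_j=\varphi_{t_j}\circ\epsilon_j$ be the final family and put $h_j(u,z)=\varphi_{\eta z}(e_j(u))=\varphi_{t_j+\eta z}(\epsilon_j(u))$. If $|t_j|+2\eta<\delta$, this is the map $(u,z)\mapsto(\epsilon_j(u),t_j+\eta z)$ in flow box coordinates, so it is a diffeomorphism near $D\times[-2,2]$ with image in $U$ and $(h_j)_*\partial_z=\eta X_1$. The set $h_j(D\times[-2,2])$ lies within distance $2\eta\max|X_1|$ of $e_j(D)$, so these sets are disjoint for small $\eta$. Every forward orbit meets $\bigcup N_i$ at arbitrarily large times, and within time $\delta$ of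 each such visit it meets some $e_j(W)=h_j(W\times\{0\})$.
\end{proof}

\subsection{The field with plugs}

Let $P_j=h_j(P)$. Since $h_j$ is a diffeomorphism into $U$, the form $d(h_j^*\alpha)=h_j^*d\alpha$ is nowhere zero, and Lemma~\ref{lem:turn} applied to $\beta=h_j^*\alpha$ gives $\Phi_j$. This is the only place where $d\alpha\neq0$ is used, and the reason for keeping all plugs in $U$. Define
\[
X_2=\tfrac1\eta\,(h_j\circ\Phi_j)_*Z\ \text{ on }P_j,\qquad X_2=X_1\ \text{ off }\textstyle\bigcup_jP_j .
\]
Outside a compact subset of $Q$ we have $Z=\partial_z$ and $\Phi_j=\mathrm{id}$, so $X_2=X_1$ outside a compact subset of $\bigcup h_j(Q)$. Thus $X_2$ is smooth and nowhere zero. It is homotopic to $X_1$: in each $P_j$ first undo $\Phi_j$ along its isotopy and then use the homotopy of Lemma~\ref{lem:plug}(a); nothing changes near the boundary of $P_j$. Inside $P_j$ the orbits of $X_2$ are the images of the orbits of $Z$ under $h_j\circ\Phi_j$, with time rescaled by $\eta$. As $\Phi_j$ fixes the points $(u,\pm1)$, trapping and matching hold for $X_2$ in $P_j$ with the points $h_j(u,\pm1)$.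

\begin{lemma}\label{lem:caught}
Every forward orbit of $X_2$ stays in one $P_j$ from some time on.
\end{lemma}

\begin{proof}
Suppose that some forward orbit does not. The $P_j$ are disjoint compact sets, so an orbit contained in their union is contained in one of them. Hence the orbit passes through a point $x_1\notin\bigcup P_j$. Let $c$ and $c_1$ be the orbits of $x_1$ under $X_2$ and $X_1$, with $c(0)=c_1(0)=x_1$; the orbit $c$ is never trapped in a $P_j$.

We describe the visits of $c_1$ to the plugs. If $c_1(t)=h_j(u,z)$ with $(u,z)\in P$, then $c_1(t+\eta(z'-z))=h_j(u,z')$ for $|z'|\le2$, and this point is in $P_j$ exactly when $|z'|\le1$, because $h_j$ is injective on $D\times[-2,2]$. So the set of times at which $c_1$ is in $P_j$ has components of the form $[s,s+2\eta]$ with $c_1(s)=h_j(u,-1)$ and $c_1(s+2\eta)=h_j(u,1)$. Taken over all $j$, these intervals are pairwise disjoint, have equal length and do not contain $0$. Those in $(0,\infty)$ can therefore be listed in increasing order as $J_i=[s_i,s_i+2\eta]$, $i=1,2,\dots$, with finitely many in each bounded set.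

We claim that $c$ passes through $c_1(s_i)$ for every $i$. On $[0,s_1]$ the curve $c_1$ lies in the closure of $M\setminus\bigcup P_j$, where $X_2=X_1$, so $c=c_1$ there. Suppose $c$ reaches $c_1(s_i)=h_j(u,-1)$. Since it is not trapped, matching shows that it later reaches $h_j(u,1)=c_1(s_i+2\eta)$. On $[s_i+2\eta,s_{i+1}]$ the curve $c_1$ is again an integral curve of $X_2$, so $c$ follows it to $c_1(s_{i+1})$.

By Lemma~\ref{lem:place}, $c_1(t)=h_j(u,0)$ for some $j$, some $u\in W$ and some $t>\eta$. Then $t-\eta$ is one of the $s_i$, and $c_1(s_i)=h_j(u,-1)$. So $c$ passes through $h_j(u,-1)$ with $u\in W$ and is trapped in $P_j$, a contradiction.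
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B} for $n\ge3$]
Let $x$ be a recurrent point of $X_2$. By Lemma~\ref{lem:caught} and compactness of the $P_j$, we have $x\in\omega(x)\subset P_j$ for some $j$. Since $\omega(x)$ is invariant, the forward orbit of $x$ lies in $P_j$, and Lemma~\ref{lem:plug}(d) shows that $x$ lies on one of the closed orbits $h_j\Phi_j(\Gamma_\pm)$. The integral of $\alpha$ over such an orbit is $\int_{\Phi_j(\Gamma_\pm)}h_j^*\alpha>0$. By Proposition~\ref{prop:criterion} the field $X_2$ is $\alpha$-positive, and it is homotopic to $X_1$. With $X_1$ from Lemma~\ref{lem:gradient}(a) this proves Theorem~\ref{thm:A}, and with $X_1$ from Lemma~\ref{lem:gradient}(b) it proves Theorem~\ref{thm:B}.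
\end{proof}

Theorem~\ref{thm:A} is now proved in all dimensions $n\ge2$.

\section{Surfaces: all homotopy classes}\label{sec:classes}

It remains to prove Theorem~\ref{thm:B} for $T^2$ and $K$, in the coordinates of Section~\ref{sec:surfaces}. The model fields are
\[
Y_k=\cos(2\pi ky)\,\partial_x+\sin(2\pi ky)\,\partial_y,\qquad k\in\mathbb{Z},
\]
which descend to $T^2$ and, by \eqref{eq:descend}, to $K$. For $k\neq0$ the lines $y=j/2|k|$, $j\in\mathbb{Z}$, are orbits directed by $(-1)^j\partial_x$, and between them $\dot y=\sin(2\pi ky)\neq0$. To apply Proposition~\ref{prop:criterion} we must move these lines by an isotopy to disjoint curves on which the integrals of $\alpha$, taken in the direction of increasing $x$, alternate in sign.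

The difficulty is seen for $\alpha=C\,dx+\beta$ on the torus, with $\beta$ small compared with $C$: all curves close to horizontal have integral close to $C$. So we proceed in two steps. First we find one curve, necessarily long in this example, on which the integral is zero. Then we take nearby parallel copies of it and push them, alternately, across places where $d\alpha$ is positive and negative. All curves will be graphs $y=s(x)$ of real-valued functions, which may wind many times in the $y$-direction and unwind again.

\subsection{Integrals over graphs}

Lift $\alpha$ to the plane as $p\,dx+q\,dy$. The functions $p,q$ are 1-periodic in $y$ and $\ell$-periodic in $x$, where $\ell=1$ for $T^2$ and $\ell=2$ for $K$ (note $\tau^2(x,y)=(x+2,y)$). Put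
\[
w=q_x-p_y,\qquad F(x)=\int_0^1q(x,y)\,dy,\qquad I(s)=\int_0^\ell\big(p(x,s)+q(x,s)\,s'\big)\,dx
\]
for $\ell$-periodic $s\colon\mathbb{R}\to\mathbb{R}$. Thus $d\alpha=w\,dx\wedge dy$, the number $F(x)$ is the integral of $\alpha$ over a vertical circle, $F'(x)=\int_0^1w(x,y)\,dy$ because $\int_0^1p_y\,dy=0$, and $I(s)$ is the integral of $\alpha$ over one period of the graph of $s$. Let $L_s(u)=-\int_0^\ell w(x,s(x))\,u(x)\,dx$.

\begin{lemma}\label{lem:variation}
For $\ell$-periodic functions $s$ and $u$,
\begin{equation}\label{eq:var}
I(s+u)-I(s)=-\int_0^\ell\!\int_{s(x)}^{s(x)+u(x)}w(x,y)\,dy\,dx .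
\end{equation}
Consequently,
\begin{align}
\big|I(s+u)-I(s)-L_s(u)\big|&\le\tfrac\ell2\max|w_y|\,\max|u|^2,\label{eq:small}\\
\Big|I(s+u)-I(s)+\int_0^\ell uF'\,dx\Big|&\le2\ell\max|w|.\label{eq:large}
\end{align}
\end{lemma}

\begin{proof}
Let $s_\lambda=s+\lambda u$. Differentiating, and integrating the term $q\,u'$ by parts with no boundary terms by periodicity, we get
\[
\frac{d}{d\lambda}I(s_\lambda)=\int_0^\ell\big(p_yu+q_yu\,s_\lambda'+qu'\big)dx=\int_0^\ell\big(p_yu+q_yu\,s_\lambda'-(q_x+q_ys_\lambda')u\big)dx=-\int_0^\ell w(x,s_\lambda)\,u\,dx .
\]
Integration over $0\le\lambda\le1$ with the substitution $y=s(x)+\lambda u(x)$ gives \eqref{eq:var}. For \eqref{eq:small}, use $|w(x,y)-w(x,s(x))|\le\max|w_y|\,|y-s(x)|$ in the inner integral. For \eqref{eq:large}, note that $w(x,y)-F'(x)$ has zero integral over every $y$-interval of length one and is bounded by $2\max|w|$, so its integral over any interval is bounded by $2\max|w|$.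
\end{proof}

Estimate \eqref{eq:large} says that a tall finger of the graph above a point $x$ sweeps out flux $F'(x)$ per unit width with every turn. If $F$ is not constant, this changes $I$ without bound.

\begin{lemma}\label{lem:zero}
If $s,b$ are $\ell$-periodic and $\int_0^\ell bF'\,dx\neq0$, then $I(s+\lambda b)=0$ for some $\lambda\in\mathbb{R}$.
\end{lemma}

\begin{proof}
By \eqref{eq:large}, $I(s+\lambda b)$ differs from $-\lambda\int_0^\ell bF'\,dx$ by a bounded amount. So this continuous function of $\lambda$ takes both signs.
\end{proof}

The perturbed copies of a graph with $I=0$ must be disjoint, so each lies above the preceding one, and we may only push upward. Two signs are still available: by \eqref{eq:var}, pushing up where $w<0$ raises $I$ and pushing up where $w>0$ lowers it.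

\begin{lemma}\label{lem:alternate}
Let $s,\kappa_+,\kappa_-$ be $\ell$-periodic with $I(s)=0$, $\kappa_\pm\ge0$ and $L_s(\kappa_\pm)=\pm1$. Let $m\ge0$ be an integer and $\delta>0$. Then there are $\ell$-periodic functions $s_0<s_1<\dots<s_m$ with $|s_j-s|<\delta$ and $(-1)^jI(s_j)>0$ for all $j$, and with $s_0=s+\frac\varepsilon2(\kappa_+-\kappa_-)$ for some $\varepsilon>0$.
\end{lemma}

\begin{proof}
Put $u_0=\frac12(\kappa_+-\kappa_-)$, and $u_j=u_{j-1}+2\kappa_-$ for odd $j$, $u_j=u_{j-1}+2\kappa_+$ for even $j\ge2$. Then $L_s(u_0)=1$ and, by induction, $L_s(u_j)=(-1)^j$. Let $s_j=s+\varepsilon u_j+j\varepsilon^2$. Since $u_j\ge u_{j-1}$, we have $s_j-s_{j-1}\ge\varepsilon^2>0$. By \eqref{eq:small}, $I(s_j)=\varepsilon L_s(u_j)+j\varepsilon^2L_s(1)+O(\varepsilon^2)=(-1)^j\varepsilon+O(\varepsilon^2)$. Take $\varepsilon$ small.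
\end{proof}

\subsection{The torus}

\emph{Reduction to $Y_k$, $k\ge0$.} A nowhere-zero field $v$ on $T^2$ is, up to a positive factor, $\cos\phi\,\partial_x+\sin\phi\,\partial_y$ with $\phi\colon\mathbb{R}^2\to\mathbb{R}$ continuous and $\phi(z+e)=\phi(z)+2\pi\,d\cdot e$ for $z\in\mathbb{R}^2$, $e\in\mathbb{Z}^2$ and some fixed $d\in\mathbb{Z}^2$. The set of $\phi$ with given $d$ is convex, so fields with the same $d$ are homotopic; $Y_k$ has $d=(0,k)$. Write $d=k\,(d_1,d_2)$ with $k\ge0$ and $d_1,d_2$ coprime, and let $A\in SL(2,\mathbb{Z})$ have second row $(d_1,d_2)$, so that $dA^{-1}=(0,k)$ for $d$ viewed as a row. The matrix $A$ acts on $T^2$, and $A_*v=A\,(v\circ A^{-1})$. A path from $A$ to the identity in the connected group $SL(2,\mathbb{R})$ gives a homotopy from $A_*v$ to $v\circ A^{-1}$, whose angle $\phi\circ A^{-1}$ has vector $dA^{-1}=(0,k)$. So $A_*v$ is homotopic to $Y_k$. If $Y$ is homotopic to $Y_k$ and $(A^{-1})^*\alpha$-positive, then $(A^{-1})_*Y$ is homotopic to $v$ and $\alpha$-positive by (P2). Since $(A^{-1})^*\alpha$ is not closed, it suffices to find, for every non-closed $\alpha$ and $k\ge0$, an $\alpha$-positive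 field homotopic to $Y_k$.

\emph{The case $k=0$.} Section~\ref{sec:surfaces} produced an $\alpha$-positive field $\pm\psi_*X$, homotopic to $\pm\partial_x$ by Lemma~\ref{lem:onefield}. On the torus $-\partial_x$ is homotopic to $\partial_x=Y_0$ by rotation.

\emph{The case $k\ge1$: what has to be found.} Let $c_j$ be the closed orbit $y=j/2k$, $0\le j\le2k-1$. On each of the invariant open annuli between consecutive $c_j$ the function $y$ is strictly monotone along orbits, so all recurrent points lie on the $c_j$ by Lemma~\ref{lem:monotone}. Suppose that we have 1-periodic functions with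
\begin{equation}\label{eq:torusfamily}
s_0<s_1<\dots<s_{2k-1}<s_0+1,\qquad(-1)^jI(s_j)>0 .
\end{equation}
The inequalities in the first group make the graphs disjoint embedded curves in $T^2$. They hold also for the constants $j/2k$, hence for $(1-\lambda)j/2k+\lambda s_j$, $0\le\lambda\le1$. The isotopy extension theorem gives $\psi\in\operatorname{Diff}_0(T^2)$ with $\psi(x,j/2k)=(x,s_j(x))$. With $c_j$ oriented by $Y_k$ we have $\int_{\psi(c_j)}\alpha=(-1)^jI(s_j)>0$, and Proposition~\ref{prop:criterion} finishes the proof.

\emph{Making $F$ nonconstant.} Suppose $F\equiv C$. Choose $z_0=(x',y')$ with $w(z_0)\neq0$ and apply Lemma~\ref{lem:nudge}(a) to the vertical circle $\gamma$ through $z_0$, with $\psi$ supported in a disk of radius $\frac14$ about $z_0$. For the form $\psi^*\alpha$ the function $F$ takes the value $\int_{\psi(\gamma)}\alpha\neq C$ at $x'$ and the value $C$ at $x'+\frac12$. Replace $\alpha$ by $\psi^*\alpha$.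

\emph{Construction of the graphs.} Since $\int_0^1\!\int_0^1w\,dy\,dx=F(1)-F(0)=0$ and $w\not\equiv0$, the function $w$ takes both signs. Choose points with $w(x_+,y_+)<0$, $w(x_-,y_-)>0$ and $F'(x_*)\neq0$; these are open conditions, so we can take $x_+,x_-,x_*$ distinct modulo $1$. Let $\tilde s$ be 1-periodic with $\tilde s(x_\pm)=y_\pm$. Let $b\ge0$, $b\not\equiv0$, be 1-periodic, supported so close to $x_*+\mathbb{Z}$ that $F'$ has constant sign on the support and $b(x_\pm)=0$. Then $\int_0^1bF'\,dx\neq0$, and Lemma~\ref{lem:zero} gives $s=\tilde s+\lambda b$ with $I(s)=0$ and still $s(x_\pm)=y_\pm$. The function $-w(x,s(x))$ is positive near $x_+$ and negative near $x_-$, so suitable positive multiples $\kappa_\pm$ of bumps supported near $x_\pm+\mathbb{Z}$ have $L_s(\kappa_\pm)=\pm1$. Lemma~\ref{lem:alternate} with $m=2k-1$ and $\delta=\frac12$ gives \eqref{eq:torusfamily}. This proves Theorem~\ref{thm:B} for $T^2$.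

\subsection{The Klein bottle}

\emph{Reduction to $Y_k$, $k\in\mathbb{Z}$.} Lift a nowhere-zero field on $K$ to the plane and write it, up to a positive factor, as $\cos\phi\,\partial_x+\sin\phi\,\partial_y$ with $\phi\colon\mathbb{R}^2\to\mathbb{R}$ continuous. Periodicity in $y$ and \eqref{eq:descend} say that
\[
\phi(x,y+1)=\phi(x,y)+2\pi k,\qquad\phi(x+1,-y)=-\phi(x,y)+2\pi m
\]
for some integers $k,m$. Replacing $\phi$ by $\phi+2\pi$ changes $m$ by $2$, so we may take $m\in\{0,1\}$. For fixed $(k,m)$ the set of such $\phi$ is convex and contains $2\pi ky+\pi m$. Hence every field is homotopic to $Y_k$ or $-Y_k$ for some $k$. By (P3), applied with the non-closed form $-\alpha$, it suffices to find for every non-closed $\alpha$ and every $k$ an $\alpha$-positive field homotopic to $Y_k$.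

\emph{The case $k=0$.} Here we cannot trade $X$ for $-X$ by a rotation, but we can reverse $\Gamma$ by an isotopy. The translations $(x,y)\mapsto(x+r,y)$ commute with the group defining $K$, so they descend to an isotopy of $K$; for $r=1$ we get $g\in\operatorname{Diff}_0(K)$ that sends $(0,y)$ to $(1,y)\sim(0,-y)$ and so maps $\Gamma$ to itself with reversed orientation. Let $\psi\in\operatorname{Diff}_0(K)$ satisfy $\int_{\psi(\Gamma)}\alpha\neq0$ (Lemma~\ref{lem:nudge}(b)). Replacing $\psi$ by $\psi\circ g$ if necessary, we may assume that the integral is positive. By Proposition~\ref{prop:criterion} and Lemma~\ref{lem:onefield}, $\psi_*X$ is $\alpha$-positive and homotopic to $\partial_x=Y_0$.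

\emph{The case $k\neq0$: closed orbits.} Let $v=|k|$. The distance $\|y\|\in[0,\frac12]$ from $y$ to $\mathbb{Z}$ is a well-defined continuous function on $K$. Let $c_j=\{\|y\|=j/2v\}$, $0\le j\le v$. This is the image of the line $y=j/2v$, a closed orbit directed by $(-1)^j\partial_x$; it closes up after $x$ increases by $1$ if $j\in\{0,v\}$ and by $2$ if $0<j<v$. Any other orbit lifts to a curve in a strip $i/2v<y<(i+1)/2v$, $i\in\mathbb{Z}$, where $y$ is strictly monotone along the curve and $\|y\|$ is an affine function of $y$ of slope $\pm1$. By Lemma~\ref{lem:monotone}, all recurrent points lie on the $c_j$.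

\emph{Admissible families.} Call functions $s_0,\dots,s_v\colon\mathbb{R}\to\mathbb{R}$ \emph{admissible} if
\[
s_0(x+1)=-s_0(x),\quad s_v(x+1)=1-s_v(x),\quad s_j(x+2)=s_j(x),\quad s_0<s_1<\dots<s_v .
\]
The maps $x\mapsto[(x,s_j(x))]\in K$ are then defined on $\mathbb{R}/\mathbb{Z}$ for $j\in\{0,v\}$ and on $\mathbb{R}/2\mathbb{Z}$ for $0<j<v$, and they are immersions. We claim that together they form an embedding of $v+1$ circles. Evaluate the inequalities at $x+1$, change signs, and use $-s_0(x+1)=s_0(x)$ and $-s_v(x+1)=s_v(x)-1$. The result is
\begin{equation}\label{eq:order}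
s_v(x)-1<-s_{v-1}(x+1)<\dots<-s_1(x+1)<s_0(x)<s_1(x)<\dots<s_v(x),
\end{equation}
where the terms $-s_j(x+1)$ are absent if $v=1$. So the $2v$ numbers $s_j(x)$, $0\le j\le v$, and $-s_j(x+1)$, $0<j<v$, are distinct modulo $1$. Now let $(x,s_j(x))$ and $(x',s_i(x'))$ be the same point of $K$, so that $x'=x+l$ and $s_i(x')\equiv(-1)^ls_j(x)$ modulo $1$. If $l$ is even, then $s_i(x)\equiv s_j(x)$, so $i=j$, and $x'\equiv x$ modulo $2$. If $l$ is odd, then $-s_i(x+1)\equiv s_j(x)$. By \eqref{eq:order} this is impossible for $0<i<v$, while for $i\in\{0,v\}$ the left side is congruent to $s_i(x)$, so $j=i$, and $x'\equiv x$ modulo $1$. This proves the claim.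

The constants $j/2v$ are admissible, and admissibility is preserved by convex combinations. As on the torus, the isotopy extension theorem gives $\psi\in\operatorname{Diff}_0(K)$ carrying each $c_j$ to the curve of $s_j$, with the direction of increasing $x$ preserved. The integral of $\alpha$ over this curve is $I(s_j)$ for $0<j<v$ and $\frac12I(s_j)$ for $j\in\{0,v\}$, since in the latter case the interval $[0,2]$ covers the curve twice. By Proposition~\ref{prop:criterion} it suffices to find an admissible family with $(-1)^jI(s_j)>0$ for $0\le j\le v$.

One feature is new. By \eqref{eq:order} the curves $s_0,\dots,s_{v-1}$ may all be close to one graph $s$, but $s_v$ may not: $(s_v-s_0)(x+1)=1-(s_v-s_0)(x)$, so $s_v-s_0$ has mean $\frac12$. The curve $s_v$ needs a separate construction.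

\emph{Symmetries.} The identity $\tau^*\alpha=\alpha$ reads $p(x+1,-y)=p(x,y)$, $q(x+1,-y)=-q(x,y)$. Differentiating gives $q_x(x+1,-y)=-q_x(x,y)$ and $p_y(x+1,-y)=-p_y(x,y)$, and integrating $q$ over a period in $y$ gives the relation for $F$:
\begin{equation}\label{eq:sym}
w(x+1,-y)=-w(x,y),\qquad F(x+1)=-F(x).
\end{equation}
By Lemma~\ref{lem:nudge}(b) for $\Gamma$ and $C=0$, after replacing $\alpha$ by some $\psi^*\alpha$ with $\psi\in\operatorname{Diff}_0(K)$ we have $F(0)\neq0$. Then $F(1)=-F(0)$, so $F$ takes both signs on $(0,1)$ and is not constant there. Call a function $u$ \emph{antiperiodic} if $u(x+1)=-u(x)$; such a function is 2-periodic, and every function with compact support in $(0,1)$ extends to an antiperiodic one.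

\emph{An antiperiodic graph with $I=0$.} Choose $x_*\in(0,1)$ with $F'(x_*)\neq0$. As $F'=\int_0^1w\,dy$ is nonzero near $x_*$, there is a point $(x_0,y_0)$ with $x_0\in(0,1)$, $x_0\neq x_*$ and $w(x_0,y_0)\neq0$. Let $\tilde s$ be antiperiodic with $\tilde s(x_0)=y_0$. Let $b$ be the antiperiodic extension of a bump $b\ge0$, $b\not\equiv0$, supported in an interval around $x_*$ that lies in $(0,1)$, does not contain $x_0$, and on which $F'$ has constant sign. Both $b$ and $F'$ are antiperiodic, so $\int_0^2bF'\,dx=2\int_0^1bF'\,dx\neq0$. Lemma~\ref{lem:zero} gives an antiperiodic $s=\tilde s+\lambda b$ with $I(s)=0$ and $s(x_0)=y_0$.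

\emph{The curve $s_v$.} We let $s_v$ follow $s$ up to a point $x_1$, climb almost one full turn in the $y$-direction there, and then follow $s+1$. Its integral over one lap is then close to that of the vertical circle at $x_1$, whose sign we can choose. Take $x_1\in(0,1)$ with $(-1)^vF(x_1)>0$. For an integer $\nu>2$ with $[x_1-\frac1\nu,x_1+\frac1\nu]\subset(0,1)$, let $d_\nu$ be a smooth function on $[0,1]$ with values in $[\frac1\nu,1-\frac1\nu]$, equal to $\frac1\nu$ on $[0,x_1-\frac1\nu]$ and to $1-\frac1\nu$ on $[x_1+\frac1\nu,1]$. Extend it by $d_\nu(x+1)=1-d_\nu(x)$. The extension is constant near each integer, hence smooth, and it is 2-periodic with values in $[\frac1\nu,1-\frac1\nu]$. Let $d_\infty$ be the indicator function of $[x_1,x_1+1]$ on $[0,2]$. Then $|d_\nu-d_\infty|=\frac1\nu$ on $[0,2]$ except on two intervals of length $\frac2\nu$, where it is at most $1$, so $\int_0^2|d_\nu-d_\infty|\,dx\le\frac6\nu$. By \eqref{eq:var} and $I(s)=0$, the number $I(s+d_\nu)$ differs by at most $\frac6\nu\max|w|$ from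
\[
-\int_{x_1}^{x_1+1}\!\int_{s(x)}^{s(x)+1}w\,dy\,dx=-\int_{x_1}^{x_1+1}F'\,dx=F(x_1)-F(x_1+1)=2F(x_1).
\]
Fix $\nu$ so large that $(-1)^vI(s+d_\nu)>0$ and put $s_v=s+d_\nu$. Then $s_v\ge s+\frac1\nu$ and $s_v(x+1)=-s(x)+1-d_\nu(x)=1-s_v(x)$.

\emph{The curves $s_0,\dots,s_{v-1}$.} One point with $w\neq0$ is enough, because the second lap passes it with the opposite sign: by \eqref{eq:sym} and antiperiodicity of $s$, we have $w(x+1,s(x+1))=-w(x,s(x))$. Let $\kappa\ge0$ be a 2-periodic bump supported so close to $x_0+2\mathbb{Z}$ that $w(x,s(x))$ has constant nonzero sign on its support, normalized by $|L_s(\kappa)|=1$, and let $\tilde\kappa(x)=\kappa(x+1)$. Shifting the variable of integration by $1$ gives $L_s(\tilde\kappa)=-L_s(\kappa)$. Name these two functions $\kappa_+$ and $\kappa_-$ so that $L_s(\kappa_\pm)=\pm1$. Each is the shift of the other by $1$, so $\kappa_+-\kappa_-$ is antiperiodic. Lemma~\ref{lem:alternate} with $m=v-1$ and $\delta=\frac1\nu$ gives 2-periodic functions $s_0<\dots<s_{v-1}<s+\frac1\nu\le s_v$ with $(-1)^jI(s_j)>0$, and $s_0=s+\frac\varepsilon2(\kappa_+-\kappa_-)$ is antiperiodic. The family $s_0,\dots,s_v$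 is admissible and has the required signs. This proves Theorem~\ref{thm:B} for $K$ and completes its proof in all dimensions $n\ge2$.

\begin{thebibliography}{9}

\bibitem{Ph}
Phillips, \emph{Submersions of open manifolds}, Topology 6 (1967).

\bibitem{TT}
S.~Tabachnikov, Yu.~Tyurina, \emph{Existence and non-existence of skew branes}, arXiv:math/0504484 (2005).

\end{thebibliography}
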